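\title{Locally finite Borel structurings by contractible simplicial complexes}

\begin{abstract}
We prove that for every $n\ge 2$, a countable Borel equivalence relation that is structurable by $n$-dimensional contractible simplicial complexes is structurable by locally finite $n$-dimensional contractible simplicial complexes. The same conclusion holds for every relation that is Borel reducible to such a relation. More generally, every Borel structuring by complexes of dimension at most $n$ can be replaced, on the same space, by a locally finite one of dimension at most $n$ with the same homotopy type on each class. A mapping telescope produces local finiteness at the cost of new vertices. The main point is to fold these vertices back into the original space by a finite-to-one map that does not change the homotopy type.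
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question and the results}

Throughout, $\mathbb N=\{0,1,2,\dots\}$. A \emph{countable Borel equivalence relation} (CBER) on a standard Borel space $X$ is an equivalence relation $E\subseteq X^2$ that is a Borel set and has countable classes. It is \emph{aperiodic} if all its classes are infinite. A \emph{Borel reduction} from $(X,E)$ to $(Y,F)$ is a Borel map $f:X\to Y$ with $x\mathrel E x'\iff f(x)\mathrel F f(x')$ for all $x,x'\in X$. An injective Borel reduction is a \emph{Borel embedding}. We say that $E$ is \emph{Borel reducible} to $F$, or \emph{Borel embeds} into $F$, if such a map exists.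

A \emph{simplicial complex}, or simply a \emph{complex}, on a set $V$ is a collection $S$ of finite nonempty subsets of $V$, the \emph{simplices}, which contains all singletons and is closed under nonempty subsets. Simplices with two and three elements are \emph{edges} and \emph{triangles}. The complex is \emph{$n$-dimensional}, or \emph{of dimension $\le n$}, if every simplex has at most $n+1$ elements; for $n=\infty$ this is no condition. It is \emph{locally finite} if every vertex lies in finitely many edges, equivalently in finitely many simplices. We use the same letter for a complex and for its geometric realization, the CW complex obtained by gluing Euclidean simplices according to $S$, and the words \emph{connected}, \emph{contractible} and \emph{homotopy equivalent} ($\simeq$) refer to the realization. For $U\subseteq V$, the restriction $S|U$ is the complex on $U$ formed by the simplices contained in $U$.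

Let $\mathcal K$ be a class of complexes. A \emph{(Borel) structuring} of $(X,E)$ by complexes in $\mathcal K$ is a complex $S$ on $X$ such that every simplex lies in a single $E$-class, $S$ is a Borel subset of the standard Borel space of finite subsets of $X$, and $S|C\in\mathcal K$ for every $E$-class $C$. If one exists, $E$ is \emph{structurable} by complexes in $\mathcal K$. A structuring draws a complex on every class at once, by a single definable rule. A $1$-dimensional contractible complex is a tree, and structurability by such complexes is called \emph{treeability}; structurability by $n$-dimensional contractible complexes is its analogue in dimension $n$. For example, a free Borel action of $\mathbb Z^2$ with generators $g,h$ structures its orbit relation by triangulated planes, with triangles $\{x,gx,ghx\}$ and $\{x,hx,ghx\}$. A free Borel action of the free group on generators $g_0,g_1,\dots$ structures its orbit relation by the trees with edges $\{x,g_ix\}$, and in these trees every vertex has infinite degree. One may ask whether infinite degree can always be avoided. The following question is posed in \cite{Chen}.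

\begin{quote}
Let $n\ge2$. If a CBER $E$ is structurable by $n$-dimensional contractible complexes, is $E$ structurable by \emph{locally finite} $n$-dimensional contractible complexes?
\end{quote}

We recall three facts quoted in \cite{Chen}; none of them is used in our proofs.
\begin{enumerate}
\item[(i)] For every $n\ge1$, a CBER structurable by $n$-dimensional contractible complexes Borel embeds into a CBER structurable by $n$-dimensional contractible complexes in which every vertex lies in at most $2^{n-1}(n^2+3n+2)-2$ edges.
\item[(ii)] In general there is no uniform finite bound on the number of edges at each vertex in a structuring of $E$ itself, as opposed to a relation into which $E$ embeds.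
\item[(iii)] For $n=1$ the question has a positive answer (Jackson--Kechris--Louveau).
\end{enumerate}
Facts (i) and (iii) suggest a positive answer. Fact (ii) warns that what holds for a larger relation need not hold for $E$. We show that the answer is yes for every $n\ge2$.

\begin{theorem}\label{thm:answer}
Let $n\ge2$ be an integer and $E$ a CBER. If $E$ is structurable by $n$-dimensional contractible complexes, then $E$ is structurable by locally finite $n$-dimensional contractible complexes. More generally, this conclusion holds if $E$ is Borel reducible to some CBER structurable by $n$-dimensional contractible complexes.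
\end{theorem}

Contractibility plays no role in the construction, which preserves the homotopy type of each class.

\begin{theorem}\label{thm:main}
Let $n\in\{2,3,\dots\}\cup\{\infty\}$. Let $F$ be a CBER on $Y$, and let $X\subseteq Y$ be a Borel set meeting every $F$-class such that $E:=F|X$ is aperiodic. Let $S$ be a Borel structuring of $F$ by connected complexes of dimension $\le n$. Then $E$ has a Borel structuring $S'$ by locally finite complexes of dimension $\le n$ such that $S'|(D\cap X)\simeq S|D$ for every $F$-class $D$.
\end{theorem}

The case $X\ne Y$ is needed only for the statement about reductions, and the reader may take $X=Y$ on a first reading. Theorem~\ref{thm:answer} and two further consequences are derived in Section~\ref{sec:consequences}.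

\subsection{The lack of room}\label{sec:room}

For a single countable complex the question is easy. Consider the infinite star with center $o$ and leaves $1,2,3,\dots$. Replace $o$ by a ray $(o,0),(o,1),(o,2),\dots$ and attach the leaf $j$ at $(o,j)$. The result is a locally finite tree. In general one assigns to each simplex a ``birth time'' and lets it appear only at that time; this is the telescope of Lemma~\ref{lem:tel}. It is locally finite, has the same dimension bound and the same homotopy type, and has a countably infinite vertex set, which can be identified with the original infinite class by any bijection.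

Birth times can be chosen in a Borel way (Section~\ref{sec:birth}), so the telescope of a structuring of $(X,E)$ is a Borel complex on $X\times\mathbb N$. It is the last step, the bijection, that fails. Call a Borel probability measure $\mu$ on $X$ \emph{$E$-invariant} if $\mu(g(A))=\mu(A)$ for every Borel injection $g:A\to X$ with $A$ Borel and $g(x)\mathrel Ex$ for all $x\in A$. An example is Lebesgue measure for the orbit relation of an irrational rotation of the circle, since such a $g$ is a rotation on each of countably many Borel pieces. If such a $\mu$ exists, there is no Borel injection $h:X\times\{0,1\}\to X$ with $h(x,i)\mathrel Ex$, because $h(X\times\{0\})$ and $h(X\times\{1\})$ would be disjoint sets of measure $1$. Any Borel way of returning the vertices of the telescope to their classes in $X$ must therefore identify vertices, and identifying two vertices of a connected complex usually creates a loop.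

There is one identification that is harmless: if $z$ and $b$ have a common neighbor $x$, fold the edge $\{z,x\}$ onto the edge $\{b,x\}$. Lemma~\ref{lem:fold} says that any number of such folds may be performed at once, provided they cause no other coincidence of edges. The proof of Theorem~\ref{thm:main} prepares a locally finite complex to which this lemma applies. In Sections~\ref{sec:model} and~\ref{sec:type} we enlarge the telescope so that every new vertex $z$ has a neighbor $x_z$ in $X$. In Section~\ref{sec:absorb} we choose for every $z$ a target $w(z)\in X$, join $x_z$ to $w(z)$ without changing the homotopy type, and fold.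

\section{Expansions, telescopes and folds}\label{sec:top}

This section contains the topology, and nothing in it is Borel. We use two textbook facts about CW complexes. A compact subset lies in a finite subcomplex. And, by Whitehead's theorem, a map of CW complexes that is bijective on $\pi_0$ and on all homotopy groups at all base points is a homotopy equivalence.

\begin{lemma}[increasing unions]\label{lem:union}
Let $f:K\to L$ be a map of CW complexes, and let $K=\bigcup_kK_k$ and $L=\bigcup_kL_k$ be increasing unions of subcomplexes such that $f$ restricts to homotopy equivalences $K_k\to L_k$. Then $f$ is a homotopy equivalence. In particular, if all inclusions $L_k\subseteq L_{k+1}$ are homotopy equivalences, so is $L_0\subseteq L$.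
\end{lemma}

\begin{proof}
A map of a sphere into $K$ or $L$, and a homotopy between two such maps, has compact image and so lands in some $K_k$ or $L_k$. Since each $K_k\to L_k$ is bijective on $\pi_0$ and on homotopy groups, so is $f$, and Whitehead's theorem applies. For the last statement take $K_k=L_0$ for all $k$.
\end{proof}

Let $L$ be a CW complex. A \emph{leaf} is a new edge with one endpoint in $L$ and one new endpoint. A \emph{pair} $(e,\Delta)$ consists of a new edge $e$ with both endpoints in $L$ and a $2$-cell $\Delta$ attached along an edge loop in $L\cup e$ that traverses $e$ exactly once. A triangle two of whose sides are in $L$, together with its third side, is the basic example. An \emph{expansion} of $L$ is a complex obtained by attaching any family of leaves and pairs simultaneously.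

\begin{lemma}[expansions]\label{lem:expand}
If $K$ is an expansion of $L$, then $L$ is a strong deformation retract of $K$. If $K$ is the union of a finite or infinite sequence of successive expansions starting from $L$, then $L\subseteq K$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
For a pair $(e,\Delta)$, the boundary circle of the disc $\Delta$ is the union of an arc that is mapped onto $e$, injectively on its interior, and a complementary arc $J$ that is mapped into $L$. So attaching the pair is the same as gluing a disc to $L$ along $J$ only. Retract each disc onto its arc $J$ and each leaf onto its old endpoint. The second statement follows from Lemma~\ref{lem:union}.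
\end{proof}

\begin{lemma}[gluing]\label{lem:glue}
\begin{enumerate}
\item[(a)] Let $(f_\lambda)$ and $(f'_\lambda)$ be families of loops in a CW complex $L$ with $f_\lambda$ freely homotopic to $f'_\lambda$. Attaching $2$-cells to $L$ along the $f_\lambda$ or along the $f'_\lambda$ gives homotopy equivalent spaces.
\item[(b)] Let $L$ be a subcomplex of a CW complex $K$ and $h:L\to L'$ a homotopy equivalence. Then the canonical map from $K$ to the pushout $K\cup_LL'$ is a homotopy equivalence.
\end{enumerate}
\end{lemma}

\begin{proof}
For (a), glue to $L$ a solid cylinder $D^2\times[0,1]$ for each $\lambda$, along $S^1\times[0,1]$, by a homotopy from $f_\lambda$ to $f'_\lambda$. The cylinder deformation retracts onto $D^2\times\{0\}\cup S^1\times[0,1]$ and onto $D^2\times\{1\}\cup S^1\times[0,1]$, so the resulting space deformation retracts onto both spaces in question. Part (b) is the gluing lemma; see for example \cite[\S7.4]{Brown}.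
\end{proof}

\subsection{The telescope}

Let $S$ be a complex on a linearly ordered set $Y$. The space $S\times[0,\infty)$ is the union of the prisms $\sigma\times[i,i+1]$ with $\sigma\in S$ and $i\in\mathbb N$. For $\sigma=\{y_0<\dots<y_d\}$ triangulate this prism by the simplices
\begin{equation}\label{eq:prism}
\{(y_0,i),\dots,(y_j,i),(y_j,i+1),\dots,(y_d,i+1)\},\qquad 0\le j\le d,
\end{equation}
and their faces. The rule depends only on the order, so it induces the same rule on $\tau\times[i,i+1]$ for every face $\tau$ of $\sigma$, and $S\times[0,\infty)$ becomes a complex on $Y\times\mathbb N$.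

Suppose $S$ has dimension $\le n$, where $1\le n\le\infty$, and let $\beta:S\to\mathbb N$ be \emph{monotone}: $\tau\subseteq\sigma$ implies $\beta(\tau)\le\beta(\sigma)$. Write $\beta(y)=\beta(\{y\})$. We would like each simplex $\sigma$ to exist from time $\beta(\sigma)$ on, but the prism over an $n$-simplex has dimension $n+1$. So simplices of top dimension exist only at the instant of their birth. The \emph{telescope} $\mathrm{Tel}\subseteq S\times[0,\infty)$ is the union of the sets
\[
\sigma\times[\beta(\sigma),\infty)\quad(\dim\sigma\le n-1),\qquad \sigma\times\{\beta(\sigma)\}\quad(\dim\sigma=n).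
\]
By monotonicity, each proper face $\tau$ of $\sigma$ exists at every time at which $\sigma$ does. Hence $\mathrm{Tel}$ is a subcomplex with vertices $(y,i)$, $i\ge\beta(y)$, and its dimension is $\le n$.

\begin{lemma}[telescope]\label{lem:tel}
The projection $\mathrm{Tel}\to S$ is a homotopy equivalence. If for all $y\in Y$ and $m\in\mathbb N$ only finitely many $\sigma\in S$ satisfy $y\in\sigma$ and $\beta(\sigma)\le m$, then $\mathrm{Tel}$ is locally finite.
\end{lemma}

\begin{proof}
Let $S_k=\{\sigma\in S:\beta(\sigma)\le k\}$; these subcomplexes increase to $S$. Let $\mathrm{Tel}_k=\mathrm{Tel}\cap(S\times[0,k])$, and let $\mathrm{Tel}^+_k=\bigcup_{\sigma\in S_k}\sigma\times[\beta(\sigma),k]$ be the version in which the $n$-simplices also persist. Pushing the time coordinate linearly to $k$ preserves each set $\sigma\times[\beta(\sigma),k]$ and deformation retracts $\mathrm{Tel}^+_k$ onto $S_k\times\{k\}$. So the projection $\mathrm{Tel}_k^+\to S_k$ is a homotopy equivalence.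

The complex $\mathrm{Tel}^+_k$ is the union of $\mathrm{Tel}_k$ and the prisms $\sigma\times[\beta(\sigma),k]$ over the $n$-simplices $\sigma\in S_k$. Such a $\sigma$ is a face of no other simplex, and its proper faces exist throughout $[\beta(\sigma),k]$. Hence the prism meets $\mathrm{Tel}_k$ exactly in its bottom and sides, $\sigma\times\{\beta(\sigma)\}\cup\partial\sigma\times[\beta(\sigma),k]$, and two such prisms meet only inside $\mathrm{Tel}_k$. A prism deformation retracts onto its bottom and sides by radial projection from a point above its top. Doing this in all prisms at once retracts $\mathrm{Tel}^+_k$ onto $\mathrm{Tel}_k$. Thus the projections $\mathrm{Tel}_k\to S_k$ are homotopy equivalences, and Lemma~\ref{lem:union} gives the first claim.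

Every simplex of $\mathrm{Tel}$ containing $(y,i)$ lies in $\sigma\times[i-1,i+1]$ for some $\sigma\ni y$ with $\beta(\sigma)\le i$. This gives the second claim.
\end{proof}

If $S$ is countable, enumerate its simplices without repetition and let $\beta(\sigma)$ be the largest index of a face of $\sigma$. Then only finitely many simplices have $\beta(\sigma)\le m$, which justifies the claim about a single countable complex in Section~\ref{sec:room}.

\subsection{Folding}

\begin{lemma}[folding]\label{lem:fold}
Let $K$ be a complex on a set $X\sqcup Z$, let $W:X\sqcup Z\to X$ be a map with $W|X=\mathrm{id}$, and let $x_z\in X$ be given for each $z\in Z$. Assume: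
\begin{enumerate}
\item[(a)] $\{z,x_z\}$ and $\{W(z),x_z\}$ are edges of $K$ for every $z\in Z$;
\item[(b)] $W$ is injective on every edge of $K$;
\item[(c)] if distinct edges $\epsilon,\epsilon'$ of $K$ have $W(\epsilon)=W(\epsilon')$, then they are $\{z,x_z\}$ and $\{W(z),x_z\}$ for some $z\in Z$.
\end{enumerate}
Then $W$ is injective on every simplex of $K$, the family $W(K)=\{W(\sigma):\sigma\in K\}$ is a complex on $X$, and the simplicial map $W:K\to W(K)$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Two vertices of a simplex span an edge, so (b) gives injectivity on simplices. The family $W(K)$ contains the singletons of $X$, and a nonempty subset of $W(\sigma)$ is the image of a face of $\sigma$.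

The idea is to isolate all identifications in a subgraph on which $W$ is visibly a homotopy equivalence. Let $H$ be the $1$-skeleton of $K|X$, and let $\Gamma\subseteq K$ be the graph obtained from $H$ by adding the edges $\{z,x_z\}$. It contains all vertices of $K$, and it is an expansion of $H$ by leaves, so $H\subseteq\Gamma$ is a homotopy equivalence. By (a), $W$ maps $\{z,x_z\}$ onto an edge of $H$, so $W$ restricts to a retraction $\Gamma\to H$. A left inverse of a homotopy equivalence is a homotopy equivalence.

We claim that if $\sigma\ne\sigma'$ in $K$ have $W(\sigma)=W(\sigma')$, then $\sigma,\sigma'\in\Gamma$. By injectivity on simplices, $\sigma$ and $\sigma'$ have the same dimension $d$. For $d=0$ the claim holds because $\Gamma$ contains all vertices, and for $d=1$ it is (c). Suppose $d\ge2$. Write $\sigma=\{v_0,\dots,v_d\}$ and $\sigma'=\{v'_0,\dots,v'_d\}$ with $W(v_i)=W(v_i')$ and, after renumbering, $v_0\ne v_0'$. Since $W$ is injective on $X$, one of $v_0,v'_0$ lies in $Z$; exchanging $\sigma$ and $\sigma'$ if necessary, let $v_0=z\in Z$. Fix $i\ge1$. The edges $\{v_0,v_i\}$ and $\{v_0',v_i'\}$ have the same image. They are distinct, for otherwise $v_0=v_i'$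 and $W(v_0)=W(v'_i)=W(v_i)$, contrary to (b). By (c) they are $\{z'',x_{z''}\}$ and $\{W(z''),x_{z''}\}$ for some $z''\in Z$. The second of these lies in $X$ and $\{z,v_i\}$ does not, so $\{z,v_i\}=\{z'',x_{z''}\}$, that is, $z''=z$ and $v_i=x_z$. For $i=1,2$ this gives $v_1=v_2$, a contradiction.

It follows that $W$ induces a bijection from the simplices of $K$ not in $\Gamma$ onto the simplices of $W(K)$ not in $H$. Indeed, if $\sigma\notin\Gamma$ had $W(\sigma)=\rho\in H$, then $W(\sigma)=W(\rho)$ and $\sigma\neq\rho$, so the claim would give $\sigma\in\Gamma$. The induced map is injective by the claim, and it is onto because $W$ maps simplices of $\Gamma$ to simplices of $H$. Now the pushout $K\cup_\Gamma H$ along $W|\Gamma$ is a CW complex whose cells are the simplices of $H$ and the simplices of $K$ not in $\Gamma$. The map $K\cup_\Gamma H\to W(K)$ induced by $W$ is a bijection on cells under which characteristic maps correspond, hence a homeomorphism. By Lemma~\ref{lem:glue}(b), $K\to K\cup_\Gamma H\cong W(K)$ is a homotopy equivalence.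
\end{proof}

The lemma does not ask that $W$ be injective on $Z$. This is what overcomes the lack of room, and the smallest instance already shows how triangles make it possible and what has to be avoided.

\begin{example}[two new vertices, one target]\label{ex:fold}
Let $T$ be the $7$-cycle $z,x,a,x',z',y',y$, in which $z,z'$ are new vertices and the others are old. Let $b$ be one more old point. We want to send both $z$ and $z'$ to $b$, with $x_z=x$ and $x_{z'}=x'$. Attach $b$ to $a$ as a leaf. Condition (a) of Lemma~\ref{lem:fold} requires the edges $\{b,x\}$ and $\{b,x'\}$. Each would create a loop, so we add them together with the triangles $\{x,a,b\}$ and $\{x',a,b\}$. The resulting complex $K$ arises from $T$ by two expansions. Put $W(z)=W(z')=b$. The edges $\{z,x\},\{z',x'\},\{z,y\},\{z',y'\}$ go to $\{b,x\},\{b,x'\},\{b,y\},\{b,y'\}$, so the only coincidences are the two folds. The image consists of two solid triangles and the hollow triangle $b,y,y'$ (Figure~\ref{fig:fold}), and it has the homotopy type of a circle, as $T$ does.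

Keep the path $z,x,a,x',z'$, the point $b$, the two triangles and the map $W$, but close up a cycle differently. In each of the following cases $T$ has the homotopy type of a circle and $W(K)$ is contractible.
\begin{enumerate}
\item[(1)] Add the edge $\{z,a\}$. It goes to $\{b,a\}$, and the image is the two solid triangles.
\item[(2)] Add the edge $\{z,z'\}$, which collapses to $b$; or add a common neighbor $y$ of $z$ and $z'$, so that $\{z,y\}$ and $\{z',y\}$ both go to the leaf $\{b,y\}$.
\item[(3)] Take a second copy $u,x_1,a_1,x_1',u'$ of the path, with its own target $b_1$ and triangles, and add the edges $\{z,u\}$ and $\{z',u'\}$. Both go to $\{b,b_1\}$, and the image is two pairs of solid triangles joined by one edge.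
\end{enumerate}
These three accidents are excluded by conditions (W1), (W2), (W3) of Lemma~\ref{lem:targets}.
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\fill[gray!25] (-1.2,0.6)--(0,0)--(1.2,0.6)--(0,1.4)--cycle;
\draw (-1.2,0.6)--(0,1.4)--(1.2,0.6) (0,0)--(0,1.4);
\draw[very thick] (-2,1.7)--(-1.2,0.6)--(0,0)--(1.2,0.6)--(2,1.7)--(0.8,2.8)--(-0.8,2.8)--cycle;
\draw[dashed,->] (-1.85,1.68)--(-0.2,1.45);
\draw[dashed,->] (1.85,1.68)--(0.2,1.45);
\foreach \p/\l/\s in {(0,0)/a/below,(0,1.4)/b/above,(-1.2,0.6)/x/left,(1.2,0.6)/x'/right,(-2,1.7)/z/left,(2,1.7)/z'/right,(-0.8,2.8)/y/above,(0.8,2.8)/y'/above}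
 {\fill \p circle (2pt) node[\s] {$\l$};}
\draw[->] (2.9,1.4)--(3.9,1.4) node[midway,above] {$W$};
\begin{scope}[shift={(5.9,0)}]
\fill[gray!25] (-1.2,0.6)--(0,0)--(1.2,0.6)--(0,1.4)--cycle;
\draw (0,0)--(0,1.4);
\draw[very thick] (-1.2,0.6)--(0,0)--(1.2,0.6)--(0,1.4)--cycle (0,1.4)--(0.8,2.8)--(-0.8,2.8)--cycle;
\foreach \p/\l/\s in {(0,0)/a/below,(0,1.4)/b/right,(-1.2,0.6)/x/left,(1.2,0.6)/x'/right,(-0.8,2.8)/y/above,(0.8,2.8)/y'/above}
 {\fill \p circle (2pt) node[\s] {$\l$};}
\end{scope}
\end{tikzpicture}
\caption{Left: a $7$-cycle (thick) is expanded by the leaf $\{a,b\}$ and two solid triangles. Right: the vertices $z$ and $z'$ are both identified with $b$, which folds $\{z,x\}$ onto $\{b,x\}$ and $\{z',x'\}$ onto $\{b,x'\}$. Both complexes have the homotopy type of a circle.}\label{fig:fold}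
\end{figure}

\section{Borel colorings and markers}\label{sec:borel}

Every standard Borel space is Borel isomorphic to a Borel subset of $\mathbb R$ and hence carries a Borel linear order. Listing finite sets in increasing order makes the finite nonempty subsets a standard Borel space. For a CBER $E$ let $[E]^{<\infty}$ be the Borel set of finite nonempty subsets of $E$-classes. We use two theorems.

\emph{Lusin--Novikov.} A Borel set $P\subseteq U\times V$ with countable sections $P_u$ is a countable union of graphs of Borel functions with Borel domains. Consequently there is a Borel function choosing a point of each nonempty section, and the image of a Borel set under a countable-to-one Borel map is Borel.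

\emph{Feldman--Moore.} For a CBER $E$ on $X$ there are Borel maps $g_k:X\to X$ with $E=\bigcup_k\mathrm{graph}(g_k)$.

Borelness below always follows one pattern. Each family of simplices that we construct is a countable union of sets $\theta(P)$, with $P$ standard Borel and $\theta$ Borel and countable-to-one, and is therefore Borel. Each choice is made either as a least element in $\mathbb N$ or in a Borel linear order, or by Lusin--Novikov from a Borel set with countable nonempty sections. For a locally finite Borel graph contained in a CBER, the map sending a vertex to its finite set of neighbors is Borel, again by Lusin--Novikov.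

On a single class we enumerated the simplices. In the Borel setting the enumeration is replaced by a coloring in which intersecting finite sets get different colors.

\begin{lemma}[colorings]\label{lem:color}
\begin{enumerate}
\item[(a)] For every CBER $E$ on $X$ there is a Borel map $c:[E]^{<\infty}\to\mathbb N$ with $c(s)\neq c(s')$ whenever $s\ne s'$ and $s\cap s'\neq\emptyset$. In particular, at most $m+1$ sets of color $\le m$ contain a given point.
\item[(b)] A locally finite Borel graph contained in a CBER has a Borel proper coloring by $\mathbb N$.
\end{enumerate}
\end{lemma}

\begin{proof}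
(a) (Kechris--Miller.) Let $X\subseteq\mathbb R$ and let $g_k$ be as in Feldman--Moore. For $s=\{x_1<\dots<x_m\}$ let $c(s)$ code the number $m$, the first tuple $(I_1,\dots,I_m)$, in a fixed enumeration, of pairwise disjoint rational intervals with $x_i\in I_i$, and the least numbers $k_{ij}$ with $g_{k_{ij}}x_i=x_j$. If $c(s)=c(s')$ and $y\in s\cap s'$, then $y$ lies in $I_i$ for a unique $i$, so $y$ is the $i$-th point of both sets, and the $j$-th point of both sets is $g_{k_{ij}}y$. Thus $s=s'$.

(b) Let $N[z]$ consist of $z$ and its neighbors. Color $z$ by the pair formed by $c(N[z])$ and the position of $z$ in $N[z]$ in a Borel linear order. If $z\ne z'$ are adjacent, then $N[z]\cap N[z']\neq\emptyset$. So either $c(N[z])\ne c(N[z'])$, or $N[z]=N[z']$ and the positions of $z$ and $z'$ differ.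
\end{proof}

Infinitely many new vertices lie over each point of $Y$, and a point of $X$ can be responsible for only finitely many of them. The next lemma provides for each $x\in X$ two sequences of points $a_k(x)$, $b_k(x)$ in its class such that every point of $X$ occurs for at most one $k$ and for finitely many $x$. The $a_k(x)$ will be the neighbors $x_z$ of Lemma~\ref{lem:fold}, and the $b_k(x)$ will be the targets. This lemma is the only place where aperiodicity is used.

\begin{lemma}[markers]\label{lem:markers}
Let $E$ be an aperiodic CBER on $X$. There are Borel equivalence relations $F_0\subseteq F_1\subseteq\dots\subseteq E$ with finite classes and $F_k$-invariant Borel maps $a_k,b_k:X\to X$ with $a_k(x),b_k(x)\in[x]_{F_k}$, such that the points $a_k(C),b_k(C)$, for $k\in\mathbb N$ and $C$ an $F_k$-class, are pairwise distinct.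
\end{lemma}

\begin{proof}
We first show that an aperiodic CBER contains a Borel equivalence relation whose classes are finite of size $\ge3$. Go through the colors $j=0,1,\dots$ of Lemma~\ref{lem:color}(a), and at step $j$ select all $3$-element sets of color $j$ that are disjoint from all sets selected earlier. Sets of equal color are disjoint, so the selected triples are pairwise disjoint. At most two points of each class remain uncovered, since a triple of uncovered points would have been selected at the step of its color. Add each uncovered point $v$ to the triple containing $g_iv$, for the least $i$ such that $g_iv$ is covered. All classes of the resulting partition have $3$, $4$ or $5$ elements.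

Apply this to $E$ to get $F_0$. Given $F_k$, the least points of the $F_k$-classes form a Borel set on which $E$ is again aperiodic, because an infinite $E$-class contains infinitely many finite $F_k$-classes. Apply the first paragraph to this restriction and pull back to $X$. This gives $F_{k+1}$, each of whose classes is a union of at least three and at most five $F_k$-classes.

Define $a_k(C)$ and $b_k(C)$ by recursion on $k$ as the two least points of $C$ that are \emph{unused}, that is, not of the form $a_j(C')$ or $b_j(C')$ with $j<k$. This is possible because, inductively, every $F_k$-class $C$ has at least three unused points before step $k$, hence at least one after it. For $k=0$ this is $|C|\ge3$, and an $F_{k+1}$-class contains at least three $F_k$-classes, each contributing an unused point.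
\end{proof}

We make no claim that $\bigcup_kF_k=E$, and this is not needed. Let
\[
\mathcal A=\{a_k(x):k\in\mathbb N,\ x\in X\},\qquad \mathcal B=\{b_k(x):k\in\mathbb N,\ x\in X\}.
\]
These are disjoint Borel sets. For $a=a_k(C)\in\mathcal A$ the number $k$ is determined by $a$; call it the \emph{level} $\mathrm{lev}(a)$. Define the \emph{parent} $p(a)=a_{k+1}(a)$ and the set $e_a=\{a,p(a)\}$. We record what will be used. For $x,x'\in X$,
\begin{equation}\label{eq:markers}
\begin{aligned}
&x\mathrel{F_i}x',\ i\le j\ \Longrightarrow\ a_j(x)=a_j(x'); \qquad p(a_i(x))=a_{i+1}(x);\\
&a_j(x)=a_{j'}(x')\ \text{ or }\ b_j(x)=b_{j'}(x')\ \Longrightarrow\ j=j'\text{ and }x\mathrel{F_j}x'.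
\end{aligned}
\end{equation}
The second identity follows from the first implication, as $a_i(x)\mathrel{F_i}x$. Also $a_k(a)=a$ if $\mathrm{lev}(a)=k$. The set $e_a$ determines $a$ as its point of lower level. The graph on $\mathcal A$ with edges $e_a$ is the \emph{marker forest}. It has no cycle, because a vertex of lowest level on a cycle would have two edges going up. It is locally finite, because $p(a')=a$ forces $a'\in[a]_{F_{\mathrm{lev}(a)}}$. For each $x$ the sequence $a_0(x),a_1(x),\dots$ is an upward ray in this forest, and the rays of $x$ and $x'$ agree from level $i$ on if $x\mathrel{F_i}x'$.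

\section{A locally finite model anchored in $X$}\label{sec:model}

For the rest of the proof fix $n,F,Y,X,E,S$ as in Theorem~\ref{thm:main}, a Borel linear order on $Y$, a coloring $c$ of $[F]^{<\infty}$ as in Lemma~\ref{lem:color}(a), and markers for $E$ as in Lemma~\ref{lem:markers}. Fix a Borel map $r:Y\to X$ with $r(y)\mathrel Fy$ and $r|X=\mathrm{id}$: for $y\notin X$ let $r(y)=g_ky$ for the least $k$ with $g_ky\in X$, where the $g_k$ are Feldman--Moore maps for $F$.

\begin{proposition}\label{prop:T}
There are a standard Borel space $Z$, a countable-to-one Borel map $\pi:X\sqcup Z\to Y$ with $\pi|X=\mathrm{id}$, a Borel complex $T$ of dimension $\le n$ on $\mathcal A\sqcup Z$, and a Borel map $Z\to\mathcal A$, $z\mapsto x_z$, such that $\pi$ maps every simplex of $T$ into a single $F$-class, and: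
\begin{enumerate}
\item[(a)] $T$ is locally finite;
\item[(b)] the simplices of $T$ contained in $\mathcal A$ are the points of $\mathcal A$ and the edges $e_a$;
\item[(c)] $\{z,x_z\}$ is an edge of $T$ for every $z\in Z$;
\item[(d)] for every $F$-class $D$, the restriction of $T$ to the vertices in $\pi^{-1}(D)$ is homotopy equivalent to $S|D$.
\end{enumerate}
\end{proposition}

We call $x_z$ the \emph{anchor} of $z$. This section constructs $T$ and proves (a)--(c); Section~\ref{sec:type} proves (d).

\subsection{Birth times and the telescope}\label{sec:birth}

For $\sigma\in S$ let
\[
\beta(\sigma)=\max\{c(\tau\cup r(\tau)):\ \emptyset\ne\tau\subseteq\sigma,\ \tau\text{ is not a singleton contained in }X\},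
\]
with $\max\emptyset=0$. This is a monotone Borel function, and $\beta(x)=0$ for $x\in X$. Singletons of $X$ are exempted so that the vertex $(a,\mathrm{lev}(a))$ of the telescope exists for every $a\in\mathcal A$. The set $r(\tau)$ is included so that the countably many points $y$ with the same $r(y)$ are born a few at a time. We have:
\begin{enumerate}
\item[(B1)] for $y\in Y$ and $m\in\mathbb N$, finitely many $\sigma\in S$ satisfy $y\in\sigma$ and $\beta(\sigma)\le m$;
\item[(B2)] for a finite set $C\subseteq X$ and $m\in\mathbb N$, finitely many $y\in Y$ satisfy $r(y)\in C$ and $\beta(y)\le m$.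
\end{enumerate}
For (B1), either $\sigma=\{y\}$, or $\tau=\sigma$ is allowed in the maximum, and then $\sigma$ is a subset of $\sigma\cup r(\sigma)$, one of at most $m+1$ finite sets of color $\le m$ containing $y$. For (B2), let $r(y)=x\in C$. Either $y\in X$ and $y=x$, or $\{y,x\}$ is one of at most $m+1$ sets of color $\le m$ containing $x$.

Let $\mathrm{Tel}$ be the telescope of $S$ and $\beta$. By Lemma~\ref{lem:tel} and (B1) it is locally finite and homotopy equivalent to $S$ over each $F$-class. It contains the \emph{vertical} edges $\{(y,i),(y,i+1)\}$ for $i\ge\beta(y)$. Since $n\geq2$, edges of $S$ are not of top dimension, so $\mathrm{Tel}$ also contains the \emph{horizontal} edge $\{(y,i),(y',i)\}$ for every edge $\{y,y'\}\in S$ and \emph{every} $i\ge\beta(\{y,y'\})$.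

\subsection{Squares}

The vertex $(y,i)$ needs an anchor, and each anchor may serve finitely many vertices. So let the anchor climb the marker forest as time passes: for $i\ge\beta(y)$ put
\[
\varphi(y,i)=a_i(r(y))\in\mathcal A,\qquad V_{y,i}=\{(y,i),\varphi(y,i)\}.
\]
Then $\mathrm{lev}\,\varphi(y,i)=i$, and $\varphi(y,i+1)=p(\varphi(y,i))$ by \eqref{eq:markers}. The edges $V_{y,i}$ alone would create infinitely many loops for each $y$. The ray over $y$ runs parallel to a ray of the forest, so most of these loops can be filled by squares.

Add to $\mathrm{Tel}$ the points of $\mathcal A$ as new vertices, the edges $e_a$, and for all $y\in Y$ and $i\ge\beta(y)$ the \emph{square} $Q_{y,i}$, which consists of the triangles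
\[
\{(y,i),(y,i+1),\varphi(y,i+1)\},\qquad\{(y,i),\varphi(y,i),\varphi(y,i+1)\}
\]
and their faces. Let $L$ be the resulting complex. The boundary of $Q_{y,i}$ is the $4$-cycle formed by the vertical edge $\{(y,i),(y,i+1)\}$, $V_{y,i+1}$, $e_{\varphi(y,i)}$ and $V_{y,i}$. Each of the two triangles of $Q_{y,i}$, and its diagonal $\{(y,i),\varphi(y,i+1)\}$, determines $(y,i)$ as its earliest vertex in $\mathrm{Tel}$ and contains a point of $\mathcal A$. So it belongs to no other square as a triangle or diagonal, and it is not in $\mathrm{Tel}$. The diagonal is not an edge $V_{y',i'}$, since that would require $(y',i')=(y,i)$ and $\varphi(y,i)=\varphi(y,i+1)$, while these points have different levels. We may therefore regard $Q_{y,i}$ as a single $2$-cell attached along its boundary $4$-cycle.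

\subsection{Discs}

Rays over different points $y$ are joined both in $\mathrm{Tel}$ and through the forest, so $L$ still has unwanted loops. Section~\ref{sec:type} will show that they amount to one extra edge for each $y\in Y$. We kill them with one disc for each $y$, whose boundary runs from the ray over $y$ through $\mathrm{Tel}$ to the ray over a companion point $q(y)$ and returns through a common anchor. To keep $T$ locally finite, the whole boundary is placed at a single time, late enough that few discs meet any vertex.

Define $q:Y\to\mathcal A$ by $q(y)=p(y)$ if $y\in\mathcal A$ and $q(y)=a_0(r(y))$ otherwise. Then $q(y)\mathrel Fy$, and $q(y)\ne y$: in the first case the levels differ, and in the second $y\notin\mathcal A$. Since $S$ is connected on each $F$-class, there is a simple edge path $y=s_0,s_1,\dots,s_l=q(y)$ in $S$, with $l\ge1$. There are countably many such paths; choose one in a Borel way, and let $P_y=\{s_0,\dots,s_l\}$. Let $t(y)$ be the least $t\in\mathbb N$ with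
\begin{equation}\label{eq:time}
t\ge c(P_y),\qquad t\ge\beta(\{s_j,s_{j+1}\})\ \ (0\le j<l),\qquad t\ge\mathrm{lev}(y)+1\ \text{ if }y\in\mathcal A .
\end{equation}
By monotonicity $t(y)\ge\beta(s_j)$ for all $j$. Put $t=t(y)$ and $\alpha_y=\varphi(y,t)=a_t(r(y))$. Then
\begin{equation}\label{eq:common}
\varphi(q(y),t)=a_t(q(y))=\alpha_y .
\end{equation}
Indeed, if $y\in\mathcal A$ has level $k$, then $q(y)\mathrel{F_{k+1}}y=r(y)$ and $t\ge k+1$; if $y\notin\mathcal A$, then $q(y)\mathrel{F_0}r(y)$. In both cases \eqref{eq:markers} applies. The horizontal edges $\{(s_j,t),(s_{j+1},t)\}$ are in $\mathrm{Tel}$, so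
\[
(s_0,t),\ (s_1,t),\ \dots,\ (s_l,t),\ \alpha_y
\]
is a simple cycle $\omega_y$ in $L$ of length $l+2\ge3$, whose last two edges are $V_{q(y),t}$ and $V_{y,t}$. Add a new vertex $d_y$ and the cone over $\omega_y$ with apex $d_y$, that is, the triangles $\{d_y,v,v'\}$ for the edges $\{v,v'\}$ of $\omega_y$, with their faces. The cone is a disc with boundary $\omega_y$. Let $T$ be the complex obtained by doing this for all $y\in Y$.

\subsection{Proof of Proposition~\ref{prop:T}(a)--(c)}

Let $Z=\{(y,i):i\ge\beta(y)\}\sqcup\{d_y:y\in Y\}$ and $\pi(y,i)=\pi(d_y)=y$. The map $\pi$ is countable-to-one. All points $\varphi(y,i)$, $s_j$, $\alpha_y$ attached to $y$ are $F$-related to $y$, and $p(a)\mathrel Ea$, so every simplex of $T$ lies over one $F$-class. Squares and cones are $2$-dimensional and $n\geq 2$, so $T$ has dimension $\le n$. The maximal simplices used to build $T$ are countable-to-one Borel functions of $(\sigma,i,j)$ as in \eqref{eq:prism}, of $(\sigma,i)$, of $a$, of $(y,i)$, and of $y$ and a position on $\omega_y$, so $T$ is Borel.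

For (b), simplices of $\mathrm{Tel}$ contain no point of $\mathcal A$, a triangle of a cone contains at most one, and a triangle of $Q_{y,i}$ meets $\mathcal A$ in a point or in $e_{\varphi(y,i)}$. For (c), put $x_{(y,i)}=\varphi(y,i)$ and $x_{d_y}=\alpha_y$.

For (a) we count the neighbors of each kind of vertex. The apex $d_y$ has $l+2$ neighbors. The vertex $(y,i)$ has finitely many neighbors in $\mathrm{Tel}$, and its neighbors in $\mathcal A$ are $\varphi(y,i)$ and $\varphi(y,i+1)$. It is adjacent to $d_{y'}$ only if $y\in P_{y'}$ and $i=t(y')\ge c(P_{y'})$. At most $i+1$ sets of color $\le i$ contain $y$, and each such set equals $P_{y'}$ for finitely many $y'$ because $y'\in P_{y'}$.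

Let $a\in\mathcal A$ have level $k$, and let $C=[a]_{F_k}$. Its neighbors in $\mathcal A$ are its finitely many neighbors in the marker forest. If $a$ is adjacent to $(y,i)$, then $a=\varphi(y,i)$ or $a=\varphi(y,i+1)$. Hence $i\in\{k,k-1\}$, $\beta(y)\le i\le k$, and $a=a_k(r(y))$, so $r(y)\in C$. If $a$ is adjacent to $d_y$, then $a=\alpha_y$, so $k=t(y)\ge\beta(y)$ and again $r(y)\in C$. In both cases (B2) leaves finitely many $y$. \qed

\section{The homotopy type of $T$}\label{sec:type}

We prove Proposition~\ref{prop:T}(d). Work over one $F$-class; all complexes and index sets are restricted to it. By Lemma~\ref{lem:tel} it suffices to show $T\simeq\mathrm{Tel}$.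

\subsection{Removing the squares}

For each $y$ we single out one of the edges $V_{y,i}$. Let $\gamma(y)=\mathrm{lev}(y)$ if $y\in\mathcal A$, which is allowed because $\beta(y)=0$, and $\gamma(y)=\beta(y)$ otherwise. Put $V_y=V_{y,\gamma(y)}$. For $a\in\mathcal A$ of level $k$ we have $\varphi(a,k)=a_k(a)=a$, so $V_a=\{(a,k),a\}$ joins the vertex $a$ to the ray over $a$. Let
\[
L_1=\mathrm{Tel}\cup\bigcup_{a\in\mathcal A}V_a,\qquad L_2=L_1\cup\bigcup_{a\in\mathcal A}e_a,\qquad L_3=L_2\cup\bigcup_{y\notin\mathcal A}V_y .
\]
Here $L_1$ is an expansion of $\mathrm{Tel}$ by leaves, one for each vertex $a$, and $L_3$ has one further edge for each $y\in Y$, namely $e_y$ if $y\in\mathcal A$ and $V_y$ if not.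

The complex $L$ arises from $L_3$ by a sequence of expansions that move away from time $\gamma(y)$. At stage $j=0,1,\dots$ attach, for all $y$, the pair $(V_{y,i+1},Q_{y,i})$ with $i=\gamma(y)+j$, and the pair $(V_{y,i},Q_{y,i})$ with $i=\gamma(y)-j-1$ if this number is $\ge\beta(y)$. The boundary of the square traverses the new edge once. Its other three sides are a vertical edge, an edge of the forest, and $V_{y,\gamma(y)\pm j}$, which is in $L_3$ or was attached at the previous stage. Every square and every edge $V_{y,i}$ with $i\neq\gamma(y)$ is attached exactly once. By Lemma~\ref{lem:expand}, $L_3\subseteq L$ is a homotopy equivalence.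

\subsection{Moving the discs}

Across $Q_{y,i}$, the edge $V_{y,i+1}$ traversed from $(y,i+1)$ to $\varphi(y,i+1)$ is homotopic rel endpoints to the path $(y,i+1)\to(y,i)\to\varphi(y,i)\to\varphi(y,i+1)$. Iterating, for $t\ge\gamma(y)$ the edge $V_{y,t}$ is homotopic in $L$ rel endpoints to the path
\begin{equation}\label{eq:detour}
(y,t)\to\dots\to(y,\gamma(y))\xrightarrow{\ V_y\ }\varphi(y,\gamma(y))\to\dots\to\varphi(y,t)
\end{equation}
in $L_3$, which descends the ray over $y$, crosses $V_y$ and climbs the forest.

Let $t=t(y)$ and $q=q(y)$. We have $t\ge\gamma(y)$ by \eqref{eq:time}. Also $t\ge\gamma(q)=\mathrm{lev}(q)$, since this level is $\mathrm{lev}(y)+1$ if $y\in\mathcal A$ and $0$ otherwise. So we may replace both $V_{q,t}$ and $V_{y,t}$ in $\omega_y$ by paths \eqref{eq:detour}. The new loop runs horizontally from $(y,t)$ to $(q,t)$, descends to $(q,\gamma(q))$, crosses $V_q$ to $q$, climbs the forest to $\alpha_y$, descends the forest to $\varphi(y,\gamma(y))$, crosses $V_y$, and climbs back to $(y,t)$. We define a loop $\omega'_y$ homotopic to $\omega_y$ in $L$ as follows.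

\emph{Case $y=a\in\mathcal A$, of level $k$} (Figure~\ref{fig:loop}). Here $q=p(a)$, and $\varphi(q,j)=a_j(p(a))=a_j(a)$ for $j\ge k+1$. The part of the loop in the forest is $a_{k+1}(a)\to\dots\to a_t(a)$ followed by $a_t(a)\to\dots\to a_{k+1}(a)\to a$. Cancel the backtracking; what remains is $p(a)\to a$. The resulting loop $\omega'_a$ traverses $e_a$ exactly once and otherwise uses only edges of $\mathrm{Tel}$, $V_{p(a)}$ and $V_a$, all in $L_1$.

\emph{Case $y\notin\mathcal A$.} Let $\omega'_y$ be the new loop itself. It traverses $V_y$ exactly once. Its other edges lie in $\mathrm{Tel}$ or in the forest, or equal $V_q$ with $q\in\mathcal A$, so they lie in $L_2$.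

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!20] (0,0) rectangle (2.6,2.4);
\fill[gray!20] (2.6,1.2) rectangle (5.2,2.4);
\draw (0,1.2)--(2.6,1.2) (2.6,1.2)--(2.6,2.4);
\draw[dashed,thick] (0,2.4)--(5.2,2.4);
\draw[very thick] (0,2.4)--(0,0)--(2.6,0)--(2.6,1.2)--(5.2,1.2)--(5.2,2.4);
\draw[very thick] (0,2.4) .. controls (1.4,3.7) and (3.8,3.7) .. (5.2,2.4);
\foreach \p in {(0,0),(0,1.2),(0,2.4),(2.6,0),(2.6,1.2),(2.6,2.4),(5.2,1.2),(5.2,2.4)} {\fill \p circle (2pt);}
\node[left] at (0,0) {$(a,k)$}; \node[left] at (0,1.2) {$(a,k+1)$}; \node[left] at (0,2.4) {$(a,k+2)$};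
\node[right] at (5.2,1.2) {$(p(a),k+1)$}; \node[right] at (5.2,2.4) {$(p(a),k+2)$};
\node[right] at (2.6,0) {$a$}; \node[above left] at (2.6,1.2) {$p(a)$}; \node[above] at (2.6,2.4) {$\alpha_a$};
\node[below] at (1.3,0) {$V_a$}; \node[below] at (3.9,1.2) {$V_{p(a)}$}; \node[right] at (2.6,0.55) {$e_a$};
\end{tikzpicture}
\caption{The disc for a marker $a$ of level $k$, drawn with $t(a)=k+2$. The outer columns are the rays of the telescope over $a$ and $p(a)$, the middle column lies in the marker forest, and the arc is a path in the telescope at time $k+2$. The disc is attached along $\omega_a$, the arc together with the two dashed edges. Pushing across the three shaded squares turns $\omega_a$ into the thick loop $\omega'_a$, which crosses $e_a$ once.}\label{fig:loop}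
\end{figure}

\subsection{Cancelling edges against discs}

The complex $T$ is $L$ with $2$-cells attached along the loops $\omega_y$. Let $T'$ be $L$, and $T''$ be $L_3$, with $2$-cells $\Delta_y$ attached along the loops $\omega'_y$. Then $T\simeq T'$ by Lemma~\ref{lem:glue}(a). Moreover $T'$ is the pushout of the homotopy equivalence $L_3\to L$ along $L_3\subseteq T''$, so $T''\simeq T'$ by Lemma~\ref{lem:glue}(b). Finally, $T''$ arises from $\mathrm{Tel}$ by three expansions: the leaves $V_a$; then the pairs $(e_a,\Delta_a)$ for $a\in\mathcal A$, whose loops lie in $L_1\cup e_a$; then the pairs $(V_y,\Delta_y)$ for $y\notin\mathcal A$, whose loops lie in $L_2\cup V_y$. By Lemma~\ref{lem:expand}, $T''\simeq\mathrm{Tel}$. Hence $T\simeq\mathrm{Tel}\simeq S$ over the class, and Proposition~\ref{prop:T} is proved. \qed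

\section{Absorbing the new vertices}\label{sec:absorb}

From now on we use only Proposition~\ref{prop:T} and the markers. Let $\widehat F$ be the relation $\pi(v)\mathrel F\pi(v')$ on $X\sqcup Z$. It is a CBER because $\pi$ is countable-to-one; its classes are the sets $\pi^{-1}(D)$. Let $N_T(z)$ be the finite set of neighbors of $z$ in $T$.

\subsection{Choosing the targets}

The target of $z$ will be a point $b_m(x_z)$ for some $m=m(z)$. The points of $\mathcal B$ are not vertices of $T$, so we control their edges completely, and an image edge reveals by its endpoints in $\mathcal A$ or $\mathcal B$ which kind of edge it came from. The freedom in the choice of $m(z)$ is used to avoid the accidents of Example~\ref{ex:fold}.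

\begin{lemma}[targets]\label{lem:targets}
There is a Borel map $m:Z\to\mathbb N$ such that the map $w:Z\to\mathcal B$, $w(z)=b_{m(z)}(x_z)$, is finite-to-one and:
\begin{enumerate}
\item[(W1)] $m(z)>\mathrm{lev}(a)$ for all $a\in N_T(z)\cap\mathcal A$; in particular $m(z)>\mathrm{lev}(x_z)$;
\item[(W2)] if $z\ne z'$ in $Z$ are adjacent or have a common neighbor in $T$, then $w(z)\ne w(z')$;
\item[(W3)] if $\{z_1,z_2\}$ and $\{z'_1,z'_2\}$ are edges of $T$ contained in $Z$ with $w(z_1)=w(z'_1)$ and $w(z_2)=w(z_2')$, then $z_1=z_1'$ and $z_2=z_2'$.
\end{enumerate}
\end{lemma}

\begin{proof}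
For any choice of $m$ on any subset of $Z$, the map $w$ is finite-to-one there. Indeed, $w(z)=b_j(C)$ forces $x_z\in C$ by \eqref{eq:markers}; the set $C$ is finite, and $z$ is one of the finitely many neighbors of $x_z$.

By \eqref{eq:markers}, $w(z)=w(z')$ implies $m(z)=m(z')$. So two vertices get different targets as soon as $m$ encodes a color that separates them. For (W2) a coloring of $T$-nearby vertices suffices. Condition (W3) is different: the two edges may be far apart in $T$, and $z_2,z'_2$ come into conflict only after $z_1,z'_1$ have received the same target. We therefore define $m$ in stages, each stage reacting to the earlier ones.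

The graph joining $z\ne z'$ in $Z$ at $T$-distance $\le2$ is Borel, locally finite and contained in $\widehat F$. Let $\kappa:Z\to\mathbb N$ be a Borel proper coloring of it, by Lemma~\ref{lem:color}(b), and let $Z_k=\kappa^{-1}(k)$. Fix pairwise disjoint infinite sets $\Lambda_{k,l}\subseteq\mathbb N$ for $k,l\in\mathbb N$. Suppose $m$, and hence $w$, is defined on $Z_0\cup\dots\cup Z_{k-1}$. Let $G_k$ be the graph on $Z_k$ joining $z\ne z'$ if there are $u\in N_T(z)\cap Z$ and $u'\in N_T(z')\cap Z$ with $\kappa(u),\kappa(u')<k$ and $w(u)=w(u')$. It is Borel. It is contained in $\widehat F$, because $w(u)\mathrel Ex_u$ and $x_u\mathrel{\widehat F}u$. It is locally finite: given $z$, there are finitely many $u$, then finitely many $u'$ since $w$ is finite-to-one, then finitely many $z'$. Let $\kappa_k:Z_k\to\mathbb N$ be a Borel proper coloring of $G_k$, and for $z\in Z_k$ let $m(z)$ be the least element of $\Lambda_{k,\kappa_k(z)}$ exceeding the levels of all points of $N_T(z)\cap\mathcal A$.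

Condition (W1) holds by definition. Since the sets $\Lambda_{k,l}$ are disjoint,
\begin{equation}\label{eq:samecolor}
w(z)=w(z')\ \Longrightarrow\ \kappa(z)=\kappa(z')=:k\ \text{ and }\ \kappa_k(z)=\kappa_k(z').
\end{equation}
This gives (W2). In the situation of (W3), \eqref{eq:samecolor} gives $\kappa(z_1)=\kappa(z_1')$ and $\kappa(z_2)=\kappa(z'_2)$, and $\kappa(z_1)\ne\kappa(z_2)$ by adjacency. By symmetry let $\kappa(z_1)<\kappa(z_2)=k$. If $z_2\ne z_2'$, then $u=z_1$ and $u'=z'_1$ witness that $z_2,z_2'$ are joined in $G_k$, so $\kappa_k(z_2)\ne\kappa_k(z_2')$, contrary to \eqref{eq:samecolor}. Hence $z_2=z_2'$. This vertex is a common neighbor of $z_1$ and $z'_1$, so $z_1=z_1'$ by (W2).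
\end{proof}

\subsection{Joining anchors to targets}

We need every point of $X$ as a vertex and every set $\{x_z,w(z)\}$ as an edge. Hang $b_j(C)$ on $a_j(C)$ as a leaf. An anchor $a$ of level $k<j$ is then connected to $b_j(a)$ by the path $a,a_{k+1}(a),\dots,a_j(a),b_j(a)$, and we shortcut this path by a fan of triangles with apex $a$. Example~\ref{ex:fold} is the case $j=k+1$, in which the fan is a single triangle.

For $a\in\mathcal A$ let $M(a)=\{m(z):z\in Z,\ x_z=a\}$. This is a finite set of integers $>\mathrm{lev}(a)$, by Proposition~\ref{prop:T}(a),(c) and (W1). Let $R$ be the complex on $X$ consisting of all singletons, the \emph{tree edges}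
\[
e_a\ \ (a\in\mathcal A),\qquad \{a_j(C),b_j(C)\}\ \ (j\in\mathbb N,\ C\text{ an }F_j\text{-class}),\qquad \{x,a_0(x)\}\ \ (x\in X\setminus(\mathcal A\cup\mathcal B)),
\]
and, for each $a\in\mathcal A$ with $M(a)\ne\emptyset$, writing $k=\mathrm{lev}(a)$ and $\mu=\max M(a)$, the triangles
\[
\{a,a_j(a),a_{j+1}(a)\}\ \ (k<j<\mu),\qquad\{a,a_j(a),b_j(a)\}\ \ (j\in M(a))
\]
with their faces. The sides $\{a,a_{k+1}(a)\}=e_a$, $\{a_j(a),a_{j+1}(a)\}=e_{a_j(a)}$ and $\{a_j(a),b_j(a)\}$ are tree edges. The remaining sides are the \emph{fan edges of $a$},
\[
\{a,a_j(a)\}\ \ (k+2\le j\le\mu),\qquad\{a,b_j(a)\}\ \ (j\in M(a)).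
\]
A fan edge determines $a$, as its point of $\mathcal A$ of lowest level, and then $j$. It is not a tree edge: in $\{a,a_j(a)\}$ the levels differ by at least $2$, and the only tree edge at $b_j(a)$ goes to $a_j(a)$, which differs from $a$ since $j>k$. Let $K=T\cup R$.

\begin{lemma}\label{lem:K}
$K$ is a locally finite Borel complex of dimension $\le n$ on $X\sqcup Z$ whose simplices lie in single $\widehat F$-classes. We have $K|X=R$, and $K|\pi^{-1}(D)\simeq S|D$ for every $F$-class $D$.
\end{lemma}

\begin{proof}
The complex $R$ is Borel and $2$-dimensional, and its simplices lie in $E$-classes. The simplices of $T$ contained in $X$ are contained in $\mathcal A$. By Proposition~\ref{prop:T}(b) they are the points of $\mathcal A$ and the edges $e_a$, all of which belong to $R$. So $K|X=R$, and every other simplex of $R$ is new to $T$.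

Over each class, $K$ arises from $T$ by successive expansions. First attach the remaining tree edges; these are leaves, exactly one ending at each point of $X\setminus\mathcal A$. Next, at stage $s=1,2,\dots$ attach for all $a$ with $j:=\mathrm{lev}(a)+s<\max M(a)$ the pair formed by the edge $\{a,a_{j+1}(a)\}$ and the triangle $\{a,a_j(a),a_{j+1}(a)\}$. Its other sides are $e_{a_j(a)}$ and $\{a,a_j(a)\}$, and the latter is $e_a$ or was attached at the previous stage. Last, attach for all $a$ and $j\in M(a)$ the pair formed by $\{a,b_j(a)\}$ and $\{a,a_j(a),b_j(a)\}$; the side $\{a,a_j(a)\}$ is present because $\mathrm{lev}(a)<j\le\max M(a)$. Since a fan edge determines $a$ and $j$, each is attached once. Lemma~\ref{lem:expand} and Proposition~\ref{prop:T}(d) give the homotopy equivalence.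

It remains to see that $R$ is locally finite. A point of $X\setminus\mathcal A$ lies on one tree edge. The point $a_j(C)$ lies on finitely many edges of the marker forest, on $\{a_j(C),b_j(C)\}$, and, if $j=0$, on edges $\{x,a_0(x)\}$ with $x\in C$. Each $a$ has finitely many fan edges. A point $v\neq a$ on a fan edge of $a$ has the form $a_j(a)$ or $b_j(a)$; by \eqref{eq:markers}, $v$ determines $j$, and $a$ lies in the finite set $[v]_{F_j}$.
\end{proof}

\subsection{Folding}

Define $W:X\sqcup Z\to X$ by $W|X=\mathrm{id}$ and $W|Z=w$.

\begin{lemma}\label{lem:check}
The complex $K$, the map $W$ and the anchors $x_z$ satisfy the hypotheses of Lemma~\ref{lem:fold}.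
\end{lemma}

\begin{proof}
(a) The set $\{z,x_z\}$ is an edge of $T$. Since $m(z)\in M(x_z)$, the set $\{x_z,w(z)\}=\{x_z,b_{m(z)}(x_z)\}$ is a fan edge of $x_z$.

(b) An edge of $K$ has one of three types. Type $XX$: an edge of $R$, fixed by $W$. Type $XZ$: an edge $\{a,z\}$ of $T$ with $a\in\mathcal A$ and $z\in Z$; its image $\{a,w(z)\}$ has one point in $\mathcal A$ and one in $\mathcal B$. Type $ZZ$: an edge $\{z,z'\}$ of $T$ inside $Z$; its image consists of two points of $\mathcal B$, distinct by (W2). In each case $W$ is injective on the edge.

(c) Let $\epsilon\ne\epsilon'$ be edges with $W(\epsilon)=W(\epsilon')$. They are not both of type $XX$, since $W$ fixes such edges. Suppose one is of type $ZZ$. Every edge of $R$ contains a point of $\mathcal A$, and so does the image of an edge of type $XZ$. So the other edge is also of type $ZZ$, and (W3) gives $\epsilon=\epsilon'$, a contradiction. Suppose both are of type $XZ$. Comparing the points in $\mathcal A$ and in $\mathcal B$ gives $\epsilon=\{a,z\}$, $\epsilon'=\{a,z'\}$ and $w(z)=w(z')$. As $a$ is a common neighbor, (W2) gives $z=z'$, a contradiction.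

So, after exchanging names, $\epsilon=\{a,z\}$ has type $XZ$ and $\epsilon'=\{a,w(z)\}$ is an edge of $R$. Let $j=m(z)$ and $w(z)=b_j(C)$. The edges of $R$ at $b_j(C)$ are the tree edge $\{a_j(C),b_j(C)\}$ and the fan edges $\{a',b_j(a')\}$ with $a'\in C\cap\mathcal A$ and $j\in M(a')$. The tree edge is excluded: $a_j(C)$ has level $j$, while $\mathrm{lev}(a)<m(z)=j$ by (W1). Hence $j\in M(a)$ and $w(z)=b_j(a)$. Pick $z'$ with $x_{z'}=a$ and $m(z')=j$. Then $w(z')=b_j(a)=w(z)$, and $a$ is a neighbor of both $z$ and $z'$, so $z=z'$ by (W2). Thus $a=x_z$, and $\epsilon,\epsilon'$ are $\{z,x_z\}$ and $\{W(z),x_z\}$.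
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $S'=W(K)$. By Lemmas~\ref{lem:check} and~\ref{lem:fold} it is a complex on $X$, and its dimension is $\le n$. Since $w(z)\mathrel Ex_z$ and $x_z\mathrel{\widehat F}z$, the map $W$ sends $\pi^{-1}(D)$ into $D\cap X$. So the simplices of $S'$ lie in single $E$-classes, and $S'|(D\cap X)=W(K|\pi^{-1}(D))$. The map $W$ is Borel and finite-to-one on vertices, hence on simplices, so $S'$ is Borel. A simplex of $S'$ containing $x$ is the image of a simplex of $K$ meeting the finite set $W^{-1}(x)$, so $S'$ is locally finite. The hypotheses of Lemma~\ref{lem:fold} pass to the restriction of $K$ to $\pi^{-1}(D)$, and with Lemma~\ref{lem:K} we obtain $S'|(D\cap X)\simeq K|\pi^{-1}(D)\simeq S|D$.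
\end{proof}

\begin{remark}[the hypotheses]
Aperiodicity of $E$ supplies the markers, and it cannot be dropped: if $S$ is the boundary of a triangle on a three-point class $D$ and $D\cap X$ is a single point, no complex on $D\cap X$ is homotopy equivalent to $S$. Connectedness supplies the paths $P_y$; for $X=Y$ it is removed in Corollary~\ref{cor:general}. The bound $n\ge2$ is used twice in the construction: edges of $S$ must persist in the telescope so that $\omega_y$ can be drawn at one late time, and the squares, cones and fans are $2$-dimensional.
\end{remark}

\section{Consequences}\label{sec:consequences}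

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Let $E$ be a CBER on $X$. The points with finite $E$-class form an $E$-invariant Borel set, since $[x]_E=\{g_kx:k\in\mathbb N\}$. On this set join consecutive elements of each class in a Borel linear order; each class carries a finite path, which is contractible. Restricting to the complement, we may assume that $E$ is aperiodic. A complex homotopy equivalent to a contractible one is contractible, so the first statement is Theorem~\ref{thm:main} with $Y=X$ and $F=E$.

For the second, let $f:X\to Y_0$ be a Borel reduction to $(Y_0,F_0)$, and let $S_0$ be a structuring of $F_0$ by $n$-dimensional contractible complexes. If $f(x)=f(x')$ then $x\mathrel Ex'$, so $f$ is countable-to-one. Hence $f(X)$ is Borel, and so is the union of the $F_0$-classes meeting it. Restricting to this union, we may assume that $f(X)$ meets every $F_0$-class. Let $Y=Y_0\sqcup X$, and let $F$ be the pullback of $F_0$ under the countable-to-one map $Y\to Y_0$ that is the identity on $Y_0$ and $f$ on $X$. Then $F$ is a CBER, $F|X=E$ because $f$ is a reduction, and $X$ meets every $F$-class. Let $S=S_0\cup\{\{x\},\{x,f(x)\}:x\in X\}$. On each class this is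 an expansion of $S_0$ by leaves, so it is contractible of dimension $\le n$. Apply Theorem~\ref{thm:main}.
\end{proof}

\begin{corollary}\label{cor:equiv}
For finite $n\ge2$ and a CBER $E$ the following are equivalent:
\begin{enumerate}
\item[(a)] $E$ is Borel reducible to a CBER structurable by $n$-dimensional contractible complexes;
\item[(b)] $E$ is structurable by $n$-dimensional contractible complexes;
\item[(c)] $E$ is structurable by locally finite $n$-dimensional contractible complexes.
\end{enumerate}
\end{corollary}

\begin{proof}
The implications (c)$\Rightarrow$(b)$\Rightarrow$(a) are immediate, the second by means of the identity map, and (a)$\Rightarrow$(c) is Theorem~\ref{thm:answer}.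
\end{proof}

\begin{corollary}\label{cor:general}
Let $n\in\{2,3,\dots\}\cup\{\infty\}$, let $E$ be a CBER on $X$, and let $S$ be any Borel structuring of $E$ by complexes of dimension $\le n$. Then there is a Borel structuring $S'$ of $E$ on the same $X$ by locally finite complexes of dimension $\le n$, with the same connected components as $S$ (as vertex sets), and with $S'|D\simeq S|D$ for each component $D$. Hence $S'|C\simeq S|C$ for every $E$-class $C$.
\end{corollary}

\begin{proof}
Let $F\subseteq E$ be the relation of lying in the same component of $S$. It is Borel, because a path from $x$ is described by a finite sequence of indices of Feldman--Moore maps, and so it is a CBER. On the union of the finite $F$-classes keep $S$, which is locally finite there. On the rest $F$ is aperiodic and structured by connected complexes; apply Theorem~\ref{thm:main} to $F$ with $X=Y$. Each $S'|D$ is homotopy equivalent to $S|D$, hence connected, and all simplices of $S'$ lie in $F$-classes. So the components of $S'$ are the $F$-classes, and each $S'|C$ is the disjoint union of the $S'|D$ with $D\subseteq C$.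
\end{proof}

By fact (ii) of the introduction, local finiteness in these results cannot in general be strengthened to a uniform bound on the number of edges at each vertex.

\begin{thebibliography}{9}

\bibitem{Brown} Brown, \emph{Topology and Groupoids}.

\bibitem{Chen} Ruiyuan Chen, \emph{Borel structurability by locally finite simplicial complexes}, arXiv:1702.07057 (2017).

\end{thebibliography}
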